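\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Long second-order cascades of parabolic equations\\ need not be null-controllable}


\begin{abstract}
We consider a system of $n$ linear heat equations on a bounded domain, with controls acting on an open subset in the first $m$ equations only. The controls reach the equation number $m+1$ through a zero-order coupling that is positive somewhere in the control region, and they reach each of the remaining equations through the Laplacian of the preceding unknown. We show that, for $m\ge 3$ and $n\ge m+14$, and whenever the control region is not dense in the domain, there are diffusion constants and smooth bounded zero-order coefficients for which such a system is neither null-controllable nor approximately controllable. The coefficients can be chosen so that the initial states that can be steered to zero lie in a closed subspace of any prescribed finite codimension. The proof constructs nontrivial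 solutions of the adjoint system that vanish outside a small ball away from the control region; near the boundary of this ball they consist of infinitely many modes of rapidly increasing frequency, glued one after another.
\end{abstract}

\section{The question and the answer}

\subsection{The system}

Let $N\ge 1$, let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, $\omega\subset\Omega$ a nonempty open set, $T>0$, and $Q_T=(0,T)\times\Omega$. We write $C_b^\infty(\overline{Q_T})$ for the set of $C^\infty$ functions on $\overline{Q_T}$ all of whose derivatives are bounded. Let $n\ge 6$ and $1\le m<n-4$ be integers, let $d_1,\dots,d_n>0$, and let $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$. Consider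
\begin{equation}\label{eq:system}
\left\{\begin{array}{lll}
\partial_t y_i-d_i\Delta y_i=\sum_{j=1}^n A_{i,j}(t,x)\,y_j+h_i1_\omega 1_{i\le m} &\text{in }Q_T, & 1\le i\le m+1,\\[2pt]
\partial_t y_i-d_i\Delta y_i=\Delta y_{i-1} &\text{in }Q_T, & m+2\le i\le n,\\[2pt]
y=0\ \text{ on }(0,T)\times\partial\Omega, & y(0,\cdot)=y_0\ \text{ in }\Omega, &
\end{array}\right.
\end{equation}
with $y_0\in L^2(\Omega)^n$ and controls $h_1,\dots,h_m\in L^2(Q_T)$. The controls act directly on the first $m$ equations. To let them act on the others, we assume that there are $0\le t_1<t_2\le T$, a nonempty open set $\omega_0\subset\subset\omega$ and $\varepsilon>0$ with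
\begin{equation}\label{eq:positivity}
A_{m+1,m}\ge\varepsilon\quad\text{on }(t_1,t_2)\times\omega_0 .
\end{equation}

The system is \emph{null-controllable} if for every $y_0\in L^2(\Omega)^n$ there are controls such that $y(T,\cdot)=0$. It is \emph{approximately controllable} if the states $y(T,\cdot)$ reached from $y_0=0$ are dense in $L^2(\Omega)^n$. The following question is posed in \cite{LeBalch}: \emph{is \eqref{eq:system} null-controllable for every choice of data satisfying these hypotheses?}

\subsection{What one would guess, and what may go wrong}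

Each unknown is driven by the one before it: $y_{m+1}$ by $y_m$, because of \eqref{eq:positivity}, then $y_{m+2}$ by $\Delta y_{m+1}$, and so on down to $y_n$. So one would guess that the answer is yes.

By duality (Section~\ref{sec:duality}), an obstruction to controllability arises from a nontrivial solution $\varphi$, vanishing on $\partial\Omega$, of the adjoint system
\begin{equation}\label{eq:adjoint}
-\partial_t\varphi_i-d_i\Delta\varphi_i-1_{m+1\le i\le n-1}\,\Delta\varphi_{i+1}=\sum_{j=1}^{m+1}A_{j,i}\,\varphi_j,\qquad 1\le i\le n ,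
\end{equation}
such that $\varphi_1,\dots,\varphi_m$ vanish on $(0,T)\times\omega$. In the simplest case, where $A_{m+1,m}=1$ and all other entries of $A$ vanish, there is no such $\varphi$. Indeed, let $(\lambda_k,e_k)$ be the Dirichlet eigenpairs of $-\Delta$ and let $a_k(t)\in\mathbb R^n$ be the coefficients of $\varphi(t)$ along $e_k$. Then $a_k(t)=\exp(-\lambda_k(T-t)B_k)\,a_k(T)$, where the matrices $B_k$ are upper triangular, bounded in $k$, and have diagonal $(d_1,\dots,d_n)$. Hence $|a_k(t)|\le Ce^{-c\lambda_k(T-t)}|a_k(T)|$. For $t<T$ the series $\sum_ka_k(t)\cosh(\sqrt{\lambda_k}\,x_0)e_k(x)$ converges and is harmonic in $(x_0,x)$, so $\varphi(t,\cdot)$ is real-analytic in $\Omega$. Therefore $\varphi_1,\dots,\varphi_m$ vanish in all of $\Omega$. The $m$-th equation gives $\varphi_{m+1}=0$, the next one gives $\Delta\varphi_{m+2}=0$, hence $\varphi_{m+2}=0$ by the boundary condition, and so on up the chain.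

With variable coefficients this argument breaks down, and the weak point is the length of the chain. Put $L=n-m-1$ and $H=\partial_t+\Delta$, take $d_i=1$ for $i\ge m+1$, and suppose first that columns $m+1,\dots,n-1$ of $A$ vanish. Then \eqref{eq:adjoint} gives $\Delta\varphi_{i+1}=-H\varphi_i$ for $m+1\le i\le n-1$, hence $\Delta^L\varphi_n=(-H)^L\varphi_{m+1}$, and the last equation gives
\begin{equation}\label{eq:eliminated}
(-H)^{L+1}\varphi_{m+1}=\Delta^L\Big(\sum_{j=1}^{m+1}A_{j,n}\varphi_j\Big).
\end{equation}
The zero-order coupling has become an operator of order $2L$. (A nonzero column $n-1$, which we shall also use, only adds the term $-H\Delta^{L-1}\big(\sum_jA_{j,n-1}\varphi_j\big)$, again of order $2L$, to the right side.) The left side has order $2L+2$, but it is an $(L+1)$-st power. On functions for which $H$ is much smaller than $\Delta$, and for $L$ large, the left side is negligible, and the behavior of the system is dictated by the coefficients, which we may choose. This is what we exploit.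

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $N\ge1$, let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, $T>0$, and let $\omega\subset\Omega$ be nonempty and open with $\Omega\setminus\overline\omega\ne\emptyset$. Let $m\ge3$ and $n\ge m+14$. Put $d_i=2$ for $i\le m$ and $d_i=1$ for $i\ge m+1$. For every integer $M\ge1$ there is a real $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$ with $A_{m+1,m}=1$ on $[0,T]\times\overline\omega$ such that the set of $y_0\in L^2(\Omega)^n$ that can be steered to $0$ at time $T$ is contained in a closed subspace of codimension $M$. In particular \eqref{eq:system} is not null-controllable. It is not approximately controllable either.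
\end{theorem}

Here $n\ge 17$ and $m<n-4$, and \eqref{eq:positivity} holds with $\varepsilon=1$, $(t_1,t_2)=(0,T)$ and any nonempty open $\omega_0\subset\subset\omega$. So the answer to the question is \emph{no}; the smallest values covered are $m=3$, $n=17$. Nothing is claimed for $5\le n-m\le 13$ or for $m\in\{1,2\}$.

The hypotheses of the theorem are used as follows. The set $\Omega\setminus\overline\omega$ provides a place where an adjoint state can be supported without being seen from $\omega$. The condition $n\ge m+14$, that is, $L\ge13$, makes the left side of \eqref{eq:eliminated} negligible (Section~\ref{sec:scales} and Lemma~\ref{lem:modes}). The condition $m\ge3$ provides four real components $\varphi_{m-2},\dots,\varphi_{m+1}$, which are needed to keep two complex modes from canceling (Section~\ref{sec:lower}). The two different diffusion constants make $K=-(\partial_t+2\Delta)$ large on functions on which $H$ is small; with equal constants we would have $K=-H$.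

\medskip
\noindent\textbf{Plan.} Section~\ref{sec:duality} reduces the theorem to the existence of adjoint states supported in a ball. Section~\ref{sec:algebra} reduces the adjoint system to one scalar expression $\mathcal E\psi$. Section~\ref{sec:frozen} carries out, with frozen coefficients, the heuristic computation that explains all numerical choices. Sections~\ref{sec:modes}--\ref{sec:end} contain the proof; they do not depend logically on Section~\ref{sec:frozen}.

\section{Adjoint states supported in a ball}\label{sec:duality}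

\subsection{Duality}

\emph{Well-posedness.} For $\tilde y_i=\delta^iy_i$ the term $\Delta y_{i-1}$ in the $i$-th equation becomes $\delta\,\Delta\tilde y_{i-1}$. The bilinear form of the principal part, evaluated at $(\tilde y,\tilde y)$, is then at least $(\min_id_i-\delta)\|\nabla\tilde y\|_{L^2}^2$, so for small $\delta>0$ it is coercive on $H_0^1(\Omega)^n$. The remaining terms are bounded on $L^2$. Lions' theorem on parabolic problems given by a bounded form that is coercive up to a multiple of the $L^2$ norm yields a unique weak solution $y\in C([0,T];L^2)\cap L^2(0,T;H_0^1)$ with $\partial_ty\in L^2(0,T;H^{-1})$.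

\emph{Pairing.} Let $\varphi\in C^\infty([0,T]\times\overline\Omega;\mathbb R)^n$ vanish on $\partial\Omega$ and satisfy \eqref{eq:adjoint}. Since $y_i(t)\in H_0^1$ for a.e.\ $t$, we have $\langle\Delta y_i,\varphi_j\rangle=-\int\nabla y_i\cdot\nabla\varphi_j=\int y_i\,\Delta\varphi_j$. In
\[
\frac{d}{dt}\int_\Omega y\cdot\varphi=\langle\partial_ty,\varphi\rangle+\int_\Omega y\cdot\partial_t\varphi
\]
the factor multiplying $y_i$ on the right is therefore $\partial_t\varphi_i+d_i\Delta\varphi_i+1_{m+1\le i\le n-1}\Delta\varphi_{i+1}+\sum_jA_{j,i}\varphi_j=0$, and only the control terms survive: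
\begin{equation}\label{eq:duality}
\int_\Omega y(T)\cdot\varphi(T)-\int_\Omega y_0\cdot\varphi(0)=\sum_{i\le m}\int_0^T\!\!\int_\omega h_i\varphi_i .
\end{equation}
Suppose that $\varphi_1,\dots,\varphi_m$ vanish on $(0,T)\times\omega$. Then $y(T)=0$ forces $\int y_0\cdot\varphi(0)=0$, and every state reached from $y_0=0$ is orthogonal to $\varphi(T)$.

\subsection{The main proposition}

Choose $M$ points $x_1,\dots,x_M\in\Omega\setminus\overline\omega$ and $R>0$ so small that the balls $\overline{B(x_l,2R)}$ are pairwise disjoint and contained in $\Omega\setminus\overline\omega$. Put $D_l=B(x_l,R)$ and $z_l(x)=R-|x-x_l|$, the depth below the sphere $\partial D_l$. Let $\rho\in C_c^\infty(-R/2,R/2)$ with $\rho=1$ on $[-R/4,R/4]$, and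
\[
\alpha=\sum_{l=1}^Mz_l^{136}\rho(z_l).
\]
This is smooth, because the summands are supported in the disjoint annuli $R/2<|x-x_l|<3R/2$. Define the background matrix $A^0$ by
\begin{equation}\label{eq:A0}
A^0_{i+1,i}=1\ (1\le i\le m),\qquad A^0_{m-1,n-1}=-3,\qquad A^0_{m-1,n}=1,\qquad A^0_{m+1,n}=\alpha,
\end{equation}
all other entries being $0$. Section~\ref{sec:frozen} explains these values.

\begin{proposition}\label{prop:main}
Let $m\ge3$, $L=n-m-1\ge13$, and let $D$ be one of the balls $D_l$. There are a real $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$, equal to $A^0$ outside $[0,T]\times D$, and a real solution $\varphi\in C^\infty([0,T]\times\overline\Omega)^n$ of \eqref{eq:adjoint}, with $d_i$ as in Theorem~\ref{thm:main}, such that $\varphi$ vanishes outside $D$ and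
\[
(\varphi_1,\dots,\varphi_{m+1})(t,x)\ne0\qquad\text{for all }t\in[0,T],\ x\in D .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
Let $A^{(l)},\varphi^{(l)}$ be given by the proposition for $D=D_l$, and put $A=A^0+\sum_l(A^{(l)}-A^0)$. The differences vanish outside the disjoint sets $[0,T]\times D_l$. So $A=A^{(l)}$ on $[0,T]\times \overline{D_l}$, while $\varphi^{(l)}=0$ outside $D_l$; hence $\varphi^{(l)}$ solves \eqref{eq:adjoint} with this $A$. Moreover $A_{m+1,m}=A^0_{m+1,m}=1$ on $[0,T]\times\overline\omega$, since the balls do not meet $\overline\omega$. The functions $\varphi^{(l)}$ vanish on $\omega$. By \eqref{eq:duality}, every $y_0$ that can be steered to $0$ is orthogonal to $\varphi^{(1)}(0),\dots,\varphi^{(M)}(0)$. These are nonzero and have disjoint supports, hence are linearly independent, so their orthogonal complement is a closed subspace of codimension $M$. Finally, the states reached from $0$ are orthogonal to $\varphi^{(1)}(T)\ne0$, so they are not dense.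
\end{proof}

The rest of the paper proves Proposition~\ref{prop:main}. We fix $D=B(x_*,R)$ and write $z=R-|x-x_*|$. All functions will depend on $x$ through $z$ only. On functions of $(t,z)$,
\begin{equation}\label{eq:laplace}
\Delta=\partial_z^2+c_N(z)\,\partial_z,\qquad c_N(z)=-\frac{N-1}{R-z},
\end{equation}
where $c_N$ is smooth for $|z|<R$, and $\alpha=z^{136}$ for $0\le z\le R/4$.

\section{Reduction to one scalar function}\label{sec:algebra}

\subsection{The coefficients as unknowns}

We use the freedom in $A$ as follows: choose $\varphi$ first, and then solve \eqref{eq:adjoint} for $A$. For smooth $\varphi$, let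
\[
E_i=-\partial_t\varphi_i-d_i\Delta\varphi_i-1_{m+1\le i\le n-1}\Delta\varphi_{i+1}-\sum_{j=1}^{m+1}A^0_{j,i}\varphi_j,\qquad v=(\varphi_1,\dots,\varphi_{m+1}).
\]
Wherever $v\ne0$, the adjoint system holds with
\begin{equation}\label{eq:Adef}
A_{j,i}=A^0_{j,i}+\frac{E_i\,\varphi_j}{|v|^2},\qquad\text{since}\quad\sum_{j}A_{j,i}\varphi_j=\sum_jA^0_{j,i}\varphi_j+E_i .
\end{equation}
Inside $D$ the only requirement is $v\ne0$. The difficulty is at $\partial D$, where $\varphi$ must vanish to infinite order and the correction must nevertheless be smooth. For any bounded $A$ satisfying \eqref{eq:adjoint} the residuals must satisfy $|E_i|\le C|v|$; we shall make them \emph{smaller than $|v|$ by every power of $z$}. A naive flat function will not do. For example, without a tail, for one time-independent unknown in dimension one, we would need $|f''|\le C|f|$ with $f$ flat at $z=0$, and Gronwall's inequality gives $f=0$.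

\subsection{Solving all equations but one}

Let $H=\partial_t+\Delta$ and $K=-(\partial_t+2\Delta)$. The operators $H,K,\Delta$ commute. For $i\le m$, since $d_i=2$ and the $i$-th column of $A^0$ contains only $A^0_{i+1,i}=1$, the condition $E_i=0$ reads $\varphi_{i+1}=K\varphi_i$. Thus $\varphi_1$ determines $\varphi_2,\dots,\varphi_{m+1}$. The tail equations have the form $\Delta\varphi_{i+1}=-H\varphi_i$, except that the entry $-3$ adds a term when $i=n-1$. To solve them without inverting $\Delta$, we start from $\varphi_1=\Delta^L\psi$. Given a function $\psi$ we therefore set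
\begin{equation}\label{eq:phi}
\begin{aligned}
\varphi_i&=K^{i-1}\Delta^L\psi &&(1\le i\le m+1),\\
\varphi_{m+1+l}&=(-H)^l\Delta^{L-l}K^m\psi &&(1\le l\le L-1),\\
\varphi_n&=(-H)^LK^m\psi+3K^{m-2}\Delta^{L-1}\psi .
\end{aligned}
\end{equation}
Then:
\begin{itemize}
\item for $i\le m$: $E_i=K\varphi_i-\varphi_{i+1}=0$;
\item for $i=m+1+l$, $0\le l\le L-2$ (the formula for $\varphi_{m+1+l}$ also holds for $l=0$, and these columns of $A^0$ are zero): $E_i=-H\varphi_i-\Delta\varphi_{i+1}=0$;
\item for $i=n-1=m+1+(L-1)$: $E_{n-1}=-H\varphi_{n-1}-\Delta\varphi_n+3\varphi_{m-1}=(-H)^L\Delta K^m\psi-\Delta\varphi_n+3K^{m-2}\Delta^L\psi=0$;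
\item for $i=n$: $E_n=-H\varphi_n-\varphi_{m-1}-\alpha\varphi_{m+1}=\mathcal E\psi$, where
\end{itemize}
\begin{equation}\label{eq:E}
\mathcal E\psi=(-H)^{L+1}K^m\psi-3HK^{m-2}\Delta^{L-1}\psi-K^{m-2}\Delta^L\psi-\alpha K^m\Delta^L\psi .
\end{equation}
We are left with one task: find $\psi$, flat at $z=0$, such that $v\ne0$ and $\mathcal E\psi$ is extremely small compared with $|v|$.

\section{The idea with frozen coefficients}\label{sec:frozen}

\subsection{The dispersion relation}

Drop the curvature term $c_N$, treat $\alpha>0$ as a constant, and test $\mathcal E$ on $\psi=e^{i\sigma t+\lambda z}$ with $\sigma>0$ large and $\operatorname{Re}\lambda>0$, so that $\psi$ decays toward the sphere $z=0$. To see what is required of the number $3$ in \eqref{eq:A0} and \eqref{eq:E}, write $\gamma$ for it. With $\lambda^2=-i\sigma(1+\delta)$ the operators become the numbers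
\[
\Delta=-i\sigma(1+\delta),\qquad H=i\sigma+\lambda^2=-i\sigma\delta,\qquad K=-(i\sigma+2\lambda^2)=i\sigma(1+2\delta).
\]
So $H$ is small compared with $\Delta$ and $K$ when $\delta$ is small. Dividing $\mathcal E\psi$ by $K^{m-2}\Delta^L\psi$ gives
\begin{equation}\label{eq:dispersion}
\sigma^2\alpha(1+2\delta)^2-1-\gamma\frac{\delta}{1+\delta}+(-1)^{L+1}i\,\sigma^3\,\frac{\delta^{L+1}(1+2\delta)^2}{(1+\delta)^L}.
\end{equation}
The last term comes from the principal part $(-H)^{L+1}K^m$. If $\sigma^3|\delta|^{L}\ll1$, it is negligible compared with $\delta$. For $\sigma^2\alpha-1$ and $\delta$ small, \eqref{eq:dispersion} then vanishes to first order when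
\begin{equation}\label{eq:delta}
\sigma^2\alpha-1+(4-\gamma)\,\delta=0 .
\end{equation}
Thus a mode of frequency $\sigma$ with $H\approx0$ lives near the depth where $\sigma^2\alpha(z)=1$. Since $\alpha=z^{136}$, the mode of frequency $\sigma=s^{-68}$ lives near $z=s$. Each mode is good only in a thin layer, because $\delta$ must stay small. To reach $z=0$ we must pass through infinitely many layers and switch from each mode to one of higher frequency.

\subsection{Two requirements at a switch}\label{sec:requirements}

\emph{The next mode must take over as $z$ decreases.} Since $\sqrt{-i}=e^{-i\pi/4}$, the mode $\sigma$ has the growth rate $\operatorname{Re}\lambda\approx\sqrt{\sigma/2}\,(1+\delta/2)$ in $z$. The factor $\sqrt\sigma$ works against us: by itself it would make a mode of higher frequency decay \emph{faster} toward $z=0$ and never take over. The correction $\delta$ repairs this. With $w=\log(\sigma z^{68})$, so that $\sigma^2\alpha=e^{2w}\approx1+2w$, we have $\delta\approx-2w/(4-\gamma)$ by \eqref{eq:delta}. At fixed $z$,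
\begin{equation}\label{eq:slopes}
\frac{\partial\log\operatorname{Re}\lambda}{\partial\log\sigma}\approx\frac12-\frac1{4-\gamma},\qquad
\frac{\partial\log|K|}{\partial\log\sigma}\approx1-\frac4{4-\gamma}=-\frac{\gamma}{4-\gamma}.
\end{equation}
The first quantity is negative for $2<\gamma<4$. We take $\gamma=3$ and obtain $-\frac12$: among the modes that are good near a given depth, those of higher frequency decay more slowly toward the sphere. Without the entry $-3$, that is, for $\gamma=0$, it would be $+\frac14$.

\emph{The two modes must not cancel.} At the depth where the modes number $k$ and $k+1$ have equal size, they may cancel at certain times $t$, and \eqref{eq:Adef} needs $v\ne0$ at all times. But $v$ contains several powers of $K$ applied to the same function, and by \eqref{eq:slopes} with $\gamma=3$ the two modes have values of $K$ whose relative difference is about $-3$ times that of their frequencies. Since $\varphi$ must be real, the numbers that have to be told apart are the values of $K$ on two modes and the complex conjugates of these.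 These are four distinct numbers, so (Vandermonde) the four functions $K^{m-3+l}\Delta^L\psi$, $l=0,1,2,3$, cannot vanish simultaneously. This is where $m\ge3$ comes from. For $\gamma=0$ the values of $K$ on the two modes would agree to first order.

\subsection{The scales}\label{sec:scales}

Let $\sigma=s^{-\tau}$, and let the layer at depth $s$ have relative thickness of order $h=s^\nu$, so that $\delta=O(h)$ in it. The principal part is negligible if $\sigma^3h^L\to0$, that is, if $L\nu>3\tau$. The frequencies of neighboring modes have a relative difference of order $h$, so their growth rates differ by about $\sqrt\sigma\,h$, and the layer has thickness about $sh$. Hence one mode clearly dominates, except close to the switching depth, if $\sqrt\sigma\,h\cdot sh=s^{-\tau/2+2\nu+1}\to\infty$, that is, if $\tau>4\nu+2$. The two conditions together give $L\nu>12\nu+6$. This is impossible for $L\le12$, and possible for every $L\ge13$. We take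
\[
\nu=16,\qquad \tau=68:\qquad 68>66,\qquad 16\cdot13=208>204=3\cdot68 .
\]
The exponent $2\tau=136$ is an even integer, so $z^{136}$ is smooth and nonnegative. Layers at $s_k$ with $s_k-s_{k+1}$ asymptotically proportional to $s_k^{1+\nu}$ are obtained from $s_k=k^{-1/16}$, for which $h_k=s_k^{16}=1/k$.

What remains is to replace the first-order computation by one that is exact to all orders in $s$, including the variation of $\alpha$ within a layer and the curvature, and to glue.

\section{Approximate modes to all orders}\label{sec:modes}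

For small $s>0$ put
\[
h=s^{16},\qquad\sigma=s^{-68},\qquad\Lambda=e^{-i\pi/4}s^{-34},\qquad\beta=e^{i\pi/4},
\]
so that $\Lambda^{-1}=\beta s^{34}$, $\Lambda^2=-i\sigma$, $\Lambda^4=-\sigma^2$ and $\Lambda^6=i\sigma^3=is^{-204}$. In the layer at depth $s$ we use the variable $y$ defined by
\begin{equation}\label{eq:y}
z=s\,(1+hy/16),\quad|y|\le2,\qquad\text{so that}\qquad\partial_z=16\,s^{-17}\partial_y .
\end{equation}
In this variable, \eqref{eq:delta} with $\gamma=3$ reads $\delta\approx1-(1+hy/16)^{136}\approx-\frac{17}{2}hy$, and $\lambda\approx\Lambda(1+\delta/2)\approx\Lambda(1-\frac{17}{4}hy)$. The lemma says that this can be corrected so that $\mathcal E\psi$ becomes smaller than every power of $s$, relative to $\psi$.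

\begin{lemma}\label{lem:modes}
There are $s_*\in(0,1]$ and $X\in C^\infty([-2,2]\times[0,s_*];\mathbb C)$ with $X(y,0)=-\frac{17}4y$ such that the following holds for $s\in(0,s_*]$ and $\psi=e^{i\sigma t+\theta(z)}$ with $\theta'(z)=\Lambda(1+hX(y,s))$.
\begin{enumerate}
\item[(a)] $\mathcal E\psi=(-1)^m\Lambda^{2(L+m-2)}\,h\,\mathcal F(y,s)\,\psi$, where $\mathcal F$ is smooth on $[-2,2]\times[0,s_*]$ and $|\partial_y^l\mathcal F|\le C_{l,r}s^r$ for all integers $l,r\ge0$.
\item[(b)] For $l=0,1,2,3$ we have $K^{m-3+l}\Delta^L\psi=(-1)^{m-3}\Lambda^{2(L+m-3)}(i\sigma)^lP_l\,\psi$, where the functions $P_l(y,s)$ are smooth, $P_0=1+O(h)$, $|P_0|\ge\frac12$ and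
\[
\frac{P_l}{P_0}=1-17\,l\,h\,y+O(hs)\qquad\text{uniformly in }|y|\le2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Take $s_*\le1$ so small that all $z$ in \eqref{eq:y} lie in $(0,R/4)$ for $0<s\le s_*$. There $\alpha=z^{136}$ and $c_N$ is smooth. For a function $f(y)$,
\[
e^{-\theta}\partial_z(e^\theta f)=\Lambda(1+hX)f+16s^{-17}\partial_yf=\Lambda(1+hB)f,\qquad B=X+16\beta s\,\partial_y,
\]
because $\Lambda h\beta s=s^{-34+16+1}=s^{-17}$. After conjugation by $e^{i\sigma t+\theta}$ the operator $\Delta=\partial_z^2+c_N\,\partial_z$ becomes $\Lambda^2\big[(1+hB)^2+\Lambda^{-1}c_N\,(1+hB)\big]$, and $\Lambda^{-1}=h\beta s^{18}$. Hence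
\[
\Delta\to\Lambda^2(1+hG),\qquad G=2B+hB^2+\beta s^{18}c_N\,(1+hB),\qquad c_N=c_N(s+s^{17}y/16).
\]
Since $\partial_t\to i\sigma=-\Lambda^2$, we get $H\to\Lambda^2hG$ and $K\to-\Lambda^2(1+2hG)$. Moreover $-\alpha\Lambda^4=\sigma^2z^{136}=(1+hy/16)^{136}=:a$.

\emph{(a)} Insert this in \eqref{eq:E} and take out the factor $(-1)^m\Lambda^{2(L+m-2)}$. The last two terms of \eqref{eq:E} give together $\big[a(1+2hG)^m-(1+2hG)^{m-2}\big](1+hG)^L1$, in which we write $a=(a-1)+1$. The result is $\mathcal E\psi=(-1)^m\Lambda^{2(L+m-2)}F\psi$ with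
\begin{align*}
F={}&(-1)^{L+1}\Lambda^6h^{L+1}G^{L+1}(1+2hG)^m1-3hG(1+2hG)^{m-2}(1+hG)^{L-1}1\\
&+(a-1)(1+2hG)^m(1+hG)^L1+(4hG+4h^2G^2)(1+2hG)^{m-2}(1+hG)^L1 .
\end{align*}
Here $\Lambda^6h^{L+1}=i\,h\,s^{16L-204}$ and $16L-204\ge4$; this is where $L\ge13$ is used. Also $(a-1)/h=\frac{17}2y+h\cdot(\text{polynomial in }y,h)$, since $136/16=\frac{17}2$. So $F=h\mathcal F$. The operator $G$ equals multiplication by $2X$ plus $s$ times a differential operator in $y$, whose coefficients are polynomials in $X$ and its $y$-derivatives with coefficients smooth in $(y,s)$. Consequently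
\[
\mathcal F=\tfrac{17}2y+(-3+4)\,2X+s\,\Phi(y,s,X,\partial_yX,\dots,\partial_y^JX),
\]
where $\Phi$ is polynomial in $X$ and its $y$-derivatives, with coefficients smooth in $(y,s)\in[-2,2]\times[0,s_*]$.

Insert a formal series $X\sim\sum_{j\ge0}s^jX_j(y)$ and require that all Taylor coefficients of $\mathcal F$ in $s$ vanish. The coefficient of $s^0$ gives $X_0=-\frac{17}4y$. The coefficient of $s^j$, $j\ge1$, gives $2X_j=-[s^{j-1}]\Phi$, and the right side depends on $X_0,\dots,X_{j-1}$ only. So all $X_j\in C^\infty([-2,2])$ are determined. Borel's lemma, with $y$ as a parameter in a compact interval, states that there is $X\in C^\infty([-2,2]\times[0,s_*])$ with $\partial_s^jX(y,0)=j!\,X_j(y)$ for all $j$. For this $X$, the function $\mathcal F$ is smooth on $[-2,2]\times[0,s_*]$ and all its $s$-derivatives vanish at $s=0$. Taylor's formula applied to $\partial_y^l\mathcal F$ gives (a).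

\emph{(b)} We have $K^{m-3+l}\Delta^L\to(-\Lambda^2)^{m-3+l}\Lambda^{2L}(1+2hG)^{m-3+l}(1+hG)^L$ and $(-\Lambda^2)^l=(i\sigma)^l$. So the formula holds with
\[
P_l=(1+2hG)^{m-3+l}(1+hG)^L1=1+h\,\big(2(m-3+l)+L\big)\,G1+O(h^2).
\]
In particular $|P_0|\ge\frac12$ after decreasing $s_*$, if necessary. Since $G1=2X+O(s)=-\frac{17}2y+O(s)$, we get $P_l/P_0=1+2lh\,G1+O(h^2)=1-17lhy+O(hs)$.
\end{proof}

\section{Gluing the modes}\label{sec:gluing}

\subsection{The sequence}

Let $s_k=k^{-1/16}$ for $k\ge k_0$, where $k_0$ will be large; in particular $s_{k_0}<\min(s_*,R/8)$. The corresponding quantities are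
\[
h_k=\tfrac1k,\qquad\sigma_k=k^{17/4},\qquad|\Lambda_k|=k^{17/8},\qquad y_k(z)=16k\Big(\frac z{s_k}-1\Big),\qquad dz=\tfrac1{16}s_k^{17}\,dy_k .
\]
Let $I_k$ be the interval of all $z$ with $|y_k(z)|\le2$, let $\psi_k=e^{i\sigma_kt+\theta_k(z)}$ be the mode of Lemma~\ref{lem:modes} with $s=s_k$, defined for $z\in I_k$, and let $\ell_k=\operatorname{Re}\theta_k=\log|\psi_k|$. The integration constant in $\theta_k$ is still free. Its imaginary part plays no role, and we fix it arbitrarily. We write $b_k$ for the point with $y_k(b_k)=-\frac12$ and choose the real parts inductively so that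
\begin{equation}\label{eq:normalization}
\ell_{k+1}(b_k)=\ell_k(b_k)=:\mu_k .
\end{equation}
By part (a) of the next lemma, $y_{k+1}(b_k)=\frac12+O(1/k)$, so $b_k\in I_k\cap I_{k+1}$.

From now on $c,C>0$ may change from line to line. These constants, and the symbols $O(\cdot)$ and $o(1)$ (for $k\to\infty$), are uniform in $t$ and independent of $k_0$ and of the constant in $\theta_{k_0}$. The only exceptions are part (d) of the next lemma, the bound \eqref{eq:flat} and its consequences in Section~\ref{sec:end}, where $C$ may depend on these. No choice of $k_0$ relies on the exceptions. So whatever is shown ``for large $k$'' holds for all $k\ge k_0$ once $k_0$ is large.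

\begin{lemma}\label{lem:neighbors}
\begin{enumerate}
\item[(a)] $y_{k+1}=y_k+1+O(1/k)$, uniformly where $y_k$ or $y_{k+1}$ stays in a fixed bounded interval.
\item[(b)] On $I_k$, $\ell_k'=\frac{|\Lambda_k|}{\sqrt2}\big(1-\frac{17}{4k}y_k+O(\frac{s_k}k)\big)$. On $I_k\cap I_{k+1}$, $\ \frac{d}{dy_k}(\ell_{k+1}-\ell_k)\le-c_0k^{1/16}$ with a constant $c_0>0$.
\item[(c)] Let $\kappa>0$. On $I_k\cap I_{k+1}$ we have $\ell_{k+1}-\ell_k\le-\kappa c_0k^{1/16}$ where $y_k\ge-\frac12+\kappa$, and $\ell_{k+1}-\ell_k\ge\kappa c_0k^{1/16}$ where $y_k\le-\frac12-\kappa$.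
\item[(d)] $\ell_k\le C-ck^2$ on $I_k$, and $\ell_{k+1}\le C-ck^2$ on $I_k\cap I_{k+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_k/s_{k+1}=(1+1/k)^{1/16}=1+\frac1{16k}+O(k^{-2})$. If $y_k$ is bounded, then
\[
\frac z{s_{k+1}}=\Big(1+\frac{y_k}{16k}\Big)\Big(1+\frac1{16k}+O(k^{-2})\Big)=1+\frac{y_k+1}{16k}+O(k^{-2}),
\]
and multiplying $z/s_{k+1}-1$ by $16(k+1)$ gives the claim. If $y_{k+1}$ is bounded, use in the same way $z/s_k=\big(1+\frac{y_{k+1}}{16(k+1)}\big)\big(1-\frac1{16k}+O(k^{-2})\big)$.

(b) The first formula is $\ell_k'=\operatorname{Re}[\Lambda_k(1+h_kX)]$ with $X=-\frac{17}4y_k+O(s_k)$ and $\Lambda_k=e^{-i\pi/4}|\Lambda_k|$. Since $|\Lambda_{k+1}|=|\Lambda_k|\big(1+\frac{17}{8k}+O(k^{-2})\big)$ and $|\Lambda_k|/k=s_k^{-18}$, part (a) gives on $I_k\cap I_{k+1}$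
\[
\ell_{k+1}'-\ell_k'=\frac{|\Lambda_k|}{\sqrt2\,k}\Big[\frac{17}8-\frac{17}4(y_{k+1}-y_k)+O(s_k)\Big]=-\frac{17}{8\sqrt2}\,s_k^{-18}\big(1+O(s_k)\big).
\]
This is the negative sign found in \eqref{eq:slopes}. Multiply by $dz/dy_k=\frac1{16}s_k^{17}$ and note that $s_k^{-1}=k^{1/16}$.

(c) Integrate (b) over the interval $I_k\cap I_{k+1}$ from $b_k$, where $y_k=-\frac12$ and $\ell_{k+1}-\ell_k=0$.

(d) On $[b_{k+1},b_k]$ the variable $y_{k+1}$ runs from $-\frac12$ to $\frac12+O(1/k)$. So this interval lies in $I_{k+1}$ and has length at least $cs_k^{17}$, and by (b)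
\[
\mu_k-\mu_{k+1}=\int_{b_{k+1}}^{b_k}\ell_{k+1}'\,dz\ge c|\Lambda_k|s_k^{17}=ck^{17/16} .
\]
Summation gives $\mu_k\le C-ck^{33/16}$. Since $I_k$ and $I_{k+1}$ have length $O(s_k^{17})$, (b) also gives $|\ell_k-\mu_k|\le Ck^{17/16}$ on $I_k$ and $|\ell_{k+1}-\mu_k|\le Ck^{17/16}$ on $I_k\cap I_{k+1}$. As $\frac{33}{16}>2>\frac{17}{16}$, the claim follows.
\end{proof}

Now let $\chi\in C_c^\infty(\mathbb R;[0,1])$ with $\chi=1$ on $[-0.8,0.8]$ and $\operatorname{supp}\chi\subset[-0.9,0.9]$. For $0<z<R/4$ set
\begin{equation}\label{eq:psi}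
\psi(t,z)=\sum_{k\ge k_0}\operatorname{Re}\big(\chi(y_k(z))\,\psi_k(t,z)\big),
\end{equation}
where $\chi(y_k)\psi_k$ is extended by zero outside $I_k$. For fixed $z'>0$ we have $y_k(z)\ge y_k(z')\to\infty$ uniformly in $z\ge z'$, so the sum is locally finite. Let
\[
z_2=s_{k_0},\qquad z_3>z_2\ \text{ with }\ y_{k_0}(z_3)=0.1 ;
\]
then $z_3<R/4$. For $0<z\le z_3$ let $\varphi$ be given by \eqref{eq:phi}.

\subsection{Two kinds of zones}

At each depth at most three modes overlap. We distinguish zones where one mode dominates and zones, around the switching points $b_k$, where exactly two modes are present; see Figure~\ref{fig:zones}.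

Call $k\ge k_0$ \emph{active} at $z$ if $|y_k(z)|\le0.9$. An index that is inactive at $z$ contributes nothing to $\psi$ near $z$.

\emph{If $k$ is active at $z$, then no index other than $k-1,k,k+1$ is active.} Indeed, let $j$ be active. By Lemma~\ref{lem:neighbors}(a), $y_{j+2}=y_j+2+O(1/j)>1$. For $j'\ge j+2$ the number $y_{j'}(z)=16j'(zj'^{1/16}-1)$ increases with $j'$, being a product of positive increasing factors. Hence no $j'\ge j+2$ is active. With $j=k$ this excludes the indices $\ge k+2$. If some $j\le k-2$ were active, then $k\ge j+2$ would be inactive.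

We say that $z\in(0,z_3]$ is in zone
\[
\mathrm A(k)\ \text{ if }\ |y_k(z)|\le0.3,\qquad\qquad\mathrm B(k)\ \text{ if }\ -0.75\le y_k(z)\le-0.25 .
\]
\emph{Every $z\in(0,z_3]$ is in $\mathrm A(k)$ or $\mathrm B(k)$ for some $k\ge k_0$.} For $z\le z_2$ take $k\ge k_0$ with $s_{k+1}\le z\le s_k$, so that $-1-O(1/k)\le y_k\le0$. If $y_k\ge-0.75$, then $z$ is in $\mathrm A(k)$ or $\mathrm B(k)$. If $y_k<-0.75$, then $0\le y_{k+1}\le0.25+O(1/k)$, which is $\mathrm A(k+1)$. Points of $[z_2,z_3]$ are in $\mathrm A(k_0)$.

\begin{figure}[ht]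
\centering
\begin{tikzpicture}[x=4.4cm,y=0.55cm]
\draw[->] (-1.45,0) -- (1.1,0) node[right] {$y_k$};
\foreach \p/\lab in {-1/$s_{k+1}$,-0.5/$b_k$,0/$s_k$,0.5/$b_{k-1}$}
 {\draw (\p,0.15) -- (\p,-0.15); \node[below] at (\p,-0.15) {\lab};}
\draw[very thick] (-1.4,1) -- (-0.1,1) node[right] {\small cutoff of $\psi_{k+1}$};
\draw[very thick] (-0.9,2) -- (0.9,2);
\node[above] at (0,2) {\small cutoff of $\psi_k$};
\draw[very thick] (0.1,3.3) -- (1.05,3.3);
\node[above] at (0.6,3.3) {\small cutoff of $\psi_{k-1}$};
\draw[|-|] (-1.3,-2) -- (-0.7,-2) node[midway,below] {\small $\mathrm A(k+1)$};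
\draw[|-|] (-0.3,-2) -- (0.3,-2) node[midway,below] {\small $\mathrm A(k)$};
\draw[|-|] (-0.75,-3.6) -- (-0.25,-3.6) node[midway,below] {\small $\mathrm B(k)$};
\draw[|-|] (0.25,-3.6) -- (0.75,-3.6) node[midway,below] {\small $\mathrm B(k-1)$};
\end{tikzpicture}
\caption{Three consecutive modes in the coordinate $y_k$, up to errors $O(1/k)$; the sphere $\partial D$ is far to the left. Bars above the axis: supports of the cutoffs (the outer ones continue beyond the picture). Intervals below: zones. In a zone $\mathrm A$ one mode dominates. In a zone $\mathrm B$, around a switching point $b_k$, exactly two modes are present, and neither is cut off.}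
\label{fig:zones}
\end{figure}

\emph{In $\mathrm B(k)$.} Here $y_{k+1}\in[0.2,0.79]$, and $y_{k-1}<-0.9$ if $k-1\ge k_0$. So exactly $k$ and $k+1$ are active, both cutoffs equal $1$ nearby, and $\psi=\operatorname{Re}(\psi_k+\psi_{k+1})$ near such points. Put $\mathfrak m=\max(|\psi_k|,|\psi_{k+1}|)$.

\emph{In $\mathrm A(k)$.} Here $\chi(y_k)=1$ nearby, and besides $k$ at most $k\pm1$ are active. If $k+1$ is active, then $y_k\ge-\frac12+0.2$ and Lemma~\ref{lem:neighbors}(c) gives $|\psi_{k+1}|\le e^{-ck^{1/16}}|\psi_k|$. If $k-1$ is active, then $y_{k-1}\le-0.7+O(1/k)\le-\frac12-0.1$, and Lemma~\ref{lem:neighbors}(c) with $k-1$ in place of $k$ gives $|\psi_{k-1}|\le e^{-ck^{1/16}}|\psi_k|$. Put $\mathfrak m=|\psi_k|$.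

In both zones, by $z=s_k(1+O(1/k))$ and Lemma~\ref{lem:neighbors}(d),
\begin{equation}\label{eq:flat}
c\,k^{-1/16}\le z\le C\,k^{-1/16},\qquad\mathfrak m\le C\,e^{-ck^2}.
\end{equation}

\subsection{Upper bounds}

\begin{lemma}\label{lem:upper}
For all integers $a,b,r\ge0$ there are constants such that, in the zones $\mathrm A(k)$ and $\mathrm B(k)$ and for $1\le i\le n$,
\begin{align}
|\partial_t^a\partial_z^b\varphi_i|&\le C_{a,b}\,k^{C_{a,b}}\,\mathfrak m,\label{eq:upper}\\
|\partial_t^a\partial_z^b\,\mathcal E\psi|&\le C_{a,b,r}\,k^{-r}\,\mathfrak m .\label{eq:residual}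
\end{align}
\end{lemma}

\begin{proof}
On $I_j$ we have $\theta_j'=\Lambda_j(1+X(y_j,s_j)/j)$ and $\partial_z=16j^{17/16}\partial_{y_j}$. So $\sigma_j$ and all $z$-derivatives of $\theta_j'$ and of $\chi(y_j)$ are bounded by powers of $j$, and every derivative of $\chi(y_j)\psi_j$ is at most $Cj^C|\psi_j|$. Since \eqref{eq:phi} consists of differential operators with smooth coefficients, applied to at most three active modes, each of size at most $\mathfrak m$, we obtain \eqref{eq:upper}.

For \eqref{eq:residual}, recall that $\mathcal E$ has real coefficients and that $\alpha=z^{136}$ here. A mode whose cutoff equals $1$ nearby contributes $\operatorname{Re}\mathcal E\psi_j$. By Lemma~\ref{lem:modes}(a) this contains the factor $\mathcal F(y_j,s_j)$. All $z$-derivatives of this factor are $O(j^{-r})$ for every $r$, because each of them costs only a factor $16j^{17/16}$. The other factors and their derivatives are bounded by powers of $j$ times $|\psi_j|$. This settles zone $\mathrm B(k)$ and the mode $k$ in zone $\mathrm A(k)$. The modes $k\pm1$ in zone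 $\mathrm A(k)$, possibly cut off, contribute at most $Ck^Ce^{-ck^{1/16}}|\psi_k|$.
\end{proof}

\section{The lower bound}\label{sec:lower}

The remaining danger is that $v=(\varphi_1,\dots,\varphi_{m+1})$ vanishes, or is much smaller than $\mathfrak m$, at some time. The four components $\varphi_{m-2},\dots,\varphi_{m+1}$ exclude this, because $K$ takes slightly different values on the two competing modes.

\begin{lemma}\label{lem:lower}
In the zones $\mathrm A(k)$ and $\mathrm B(k)$ we have $|v|\ge c\,k^{-1}\,\mathfrak m$ for all $t$. In particular $v\ne0$ for $0<z\le z_3$.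
\end{lemma}

\begin{proof}
Let $g_j=K^{m-3}\Delta^L\psi_j$; this uses $m\ge3$. By Lemma~\ref{lem:modes}(b), $|g_j|=|\Lambda_j|^{2(L+m-3)}|P_0||\psi_j|\ge\frac12|\psi_j|$, since $|\Lambda_j|\ge1$. Put
\[
u_l=\sigma_k^{-l}\varphi_{m-2+l}=\sigma_k^{-l}K^{m-3+l}\Delta^L\psi,\qquad l=0,1,2,3 .
\]
Since $\sigma_k\ge1$, we have $|v|\ge|u|$. By Lemma~\ref{lem:modes}(b), $K^{m-3+l}\Delta^L\psi_j=(i\sigma_j)^l(P_l/P_0)\,g_j$.

\emph{Zone $\mathrm A(k)$.} The modes $k\pm1$ contribute to $u_l$ at most $Ck^Ce^{-ck^{1/16}}|\psi_k|=o(1)|g_k|$. So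
\[
u_0=\operatorname{Re}g_k+o(1)|g_k|,\qquad u_1=\operatorname{Re}\big(i(1+O(1/k))g_k\big)+o(1)|g_k|=-\operatorname{Im}g_k+o(1)|g_k| .
\]
Hence $|u|\ge\frac12|g_k|\ge\frac14\mathfrak m$ for large $k$.

\emph{Zone $\mathrm B(k)$.} Write $y=y_k$. By Lemma~\ref{lem:modes}(b) for $k$ and $k+1$,
\[
u_l=\operatorname{Re}\sum_{j=k,k+1}\Big(\frac{\sigma_j}{\sigma_k}\Big)^l\,i^l\,\frac{P_l}{P_0}(y_j,s_j)\,g_j .
\]
Here $\sigma_{k+1}=\sigma_k\big(1+\frac{17}{4k}+O(k^{-2})\big)$ and $y_{k+1}=y+1+O(1/k)$. So the factor multiplying $i^lg_{k+1}$ is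
\[
1+\frac{17l}{4k}-\frac{17l(y+1)}k+O\Big(\frac{s_k}k\Big)=1-\frac lk\Big(17y+\frac{51}4\Big)+O\Big(\frac{s_k}k\Big),
\]
while the factor multiplying $i^lg_k$ is $1-\frac{17ly}k+O(\frac{s_k}k)$. The difference $\frac{51}{4}\frac lk$ is what separates the two modes; note that $\frac{51}4=3\cdot\frac{17}4$, as predicted by \eqref{eq:slopes}. To isolate it, put
\[
p=g_k+g_{k+1},\qquad q=\frac{51}{4k}\,g_{k+1},\qquad\text{so that}\qquad|g_k|+|g_{k+1}|\le|p|+2|g_{k+1}|\le|p|+Ck|q| .
\]
Then
\[
u_l=\operatorname{Re}\Big[i^l\Big(1-\frac{17ly}k\Big)p-l\,i^lq\Big]+O\Big(\frac{s_k}k\Big)\big(|p|+k|q|\big)=\operatorname{Re}\big[i^lp-l\,i^lq\big]+o(1)\big(|p|+|q|\big).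
\]
Up to errors $o(1)(|p|+|q|)$ this reads
\begin{align*}
u_0&=\operatorname{Re}p, & u_2&=-\operatorname{Re}p+2\operatorname{Re}q,\\
u_1&=-\operatorname{Im}p+\operatorname{Im}q, & u_3&=\operatorname{Im}p-3\operatorname{Im}q .
\end{align*}
The two $2\times2$ systems, for $(\operatorname{Re}p,\operatorname{Re}q)$ and for $(\operatorname{Im}p,\operatorname{Im}q)$, both have determinant $2$. So for large $k$
\[
|u|\ge c\,(|p|+|q|)\ge c\,k^{-1}\big(|g_k|+|g_{k+1}|\big)\ge c\,k^{-1}\mathfrak m .\qedhere
\]
\end{proof}

\section{End of the proof of Proposition~\ref{prop:main}}\label{sec:end}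

\subsection{Extension to the whole ball}

So far $\varphi$ is defined for $0<z\le z_3$. We keep it for $z\le z_2$ and continue it up to the center of $D$. By \eqref{eq:Adef}, inside $D$ we only have to preserve smoothness and $v\ne0$.

On $-0.05\le y_{k_0}\le0.1$ only the mode $k_0$ is present, and $\chi(y_{k_0})=1$. Indeed $y_{k_0+1}\ge0.95-O(1/k_0)>0.9$, and $y_{j'}$ increases with $j'\ge k_0+1$, so that all later indices are inactive. Hence there, with $\sigma=\sigma_{k_0}$,
\[
\varphi_i=\operatorname{Re}\big(e^{i\sigma t}Y_i(z)\big),\qquad Y_{m-2}=e^{\Theta(z)},\qquad Y_{m-1}=\kappa(z)\,Y_{m-2},\qquad\kappa=i\sigma\frac{P_1}{P_0}=i\sigma\big(1+O(1/k_0)\big).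
\]
The $Y_i$ are smooth, $\Theta$ is a smooth logarithm of the nonvanishing function $Y_{m-2}$, and $\operatorname{Im}\kappa>0$. Let $\xi(z)\in[0,1]$ be a smooth cutoff with $\xi=1$ for $z\le z_2$ and $\xi=0$ where $y_{k_0}\ge0.05$. For $z\ge z_2$ replace
\[
Y_{m-2}\to e^{\xi\Theta},\qquad Y_{m-1}\to\tilde\kappa\,e^{\xi\Theta}\ \text{ with }\ \tilde\kappa=\xi\kappa+(1-\xi)i,\qquad Y_i\to\xi Y_i\quad(1\le i\le n,\ i\ne m-2,m-1).
\]
Where $y_{k_0}\ge0.05$, and up to the center of $D$, this means $Y_{m-2}=1$, $Y_{m-1}=i$ and $Y_i=0$ otherwise. So $\varphi$ does not depend on $x$ there. The new $\varphi$ is smooth on $[0,T]\times D$ and unchanged for $z\le z_2$.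

We have $v\ne0$ for $z\ge z_2$ as well. Otherwise $\operatorname{Re}(e^{i\sigma t}e^{\xi\Theta})=0$ for some $t$ and $z$, so $e^{i\sigma t}e^{\xi\Theta}=i\eta$ with $\eta\in\mathbb R\setminus\{0\}$. Then also $0=\varphi_{m-1}=\operatorname{Re}(\tilde\kappa\,i\eta)=-\eta\operatorname{Im}\tilde\kappa$, which contradicts $\operatorname{Im}\tilde\kappa=\xi\operatorname{Im}\kappa+1-\xi>0$. Together with Lemma~\ref{lem:lower}, $v\ne0$ on $[0,T]\times D$.

\subsection{Smoothness at the sphere}

\emph{The function $\varphi$.} Set $\varphi=0$ outside $D$. Near $\partial D$, $z$ is a smooth function of $x$. By \eqref{eq:upper} and \eqref{eq:flat}, every derivative of $\varphi$ is at most $Ck^Ce^{-ck^2}$, hence $O(z^r)$ for every $r$ as $z\to0^+$, uniformly in $t$. So $\varphi\in C^\infty([0,T]\times\overline\Omega)^n$, and $\varphi$ vanishes outside $D$, in particular on $\partial\Omega$ and on $\omega$.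

\emph{The matrix $A$.} Define $A$ by \eqref{eq:Adef} in $[0,T]\times D$, and $A=A^0$ outside. In $[0,T]\times D$ it is real and smooth, since $v\ne0$. For $0<z<z_2$, Section~\ref{sec:algebra} gives $E_i=0$ for $i<n$ and $E_n=\mathcal E\psi$. So only the entries $A_{j,n}=A^0_{j,n}+\mathcal E\psi\,\varphi_j/|v|^2$ are modified there. By Lemma~\ref{lem:lower}, $|v|^2\ge ck^{-2}\mathfrak m^2$, and by \eqref{eq:upper} every derivative of $|v|^2$ is at most $Ck^C\mathfrak m^2$. A derivative of $|v|^{-2}$ is a linear combination of products of derivatives of $|v|^2$ divided by a power of $|v|^2$ that exceeds the number of factors by one. Hence it is at most $Ck^C\mathfrak m^{-2}$. With \eqref{eq:upper} and \eqref{eq:residual}, and since $k^{-1}\le Cz^{16}$ by \eqref{eq:flat},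
\[
\Big|\partial_t^a\partial_z^b\,\frac{\mathcal E\psi\,\varphi_j}{|v|^2}\Big|\le C_{a,b,r}\,k^{-r}\le C'_{a,b,r}\,z^{16r}\qquad\text{for all }a,b,r .
\]
The loss $k^{-1}$ in the lower bound, and all polynomial losses, are absorbed because $\mathcal E\psi$ is small to all orders. So the correction and all its derivatives tend to $0$ uniformly as $z\to0^+$, and its extension by zero is $C^\infty$ across $\partial D$. Hence $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$, $A$ is real, and $A=A^0$ outside $[0,T]\times D$.

\emph{Conclusion.} By \eqref{eq:Adef}, the system \eqref{eq:adjoint} holds in $D$. Outside $\overline D$ it holds because $\varphi=0$ there, and on $\partial D$ by continuity. Finally $(\varphi_1,\dots,\varphi_{m+1})\ne0$ on $[0,T]\times D$. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:main}. \hfill\qedsymbol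

\begin{thebibliography}{1}
\bibitem{LeBalch} K\'evin Le Balc'H, \emph{Local controllability of reaction-diffusion systems around nonnegative stationary states}, arXiv:1809.05303 (2018).
\end{thebibliography}

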